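# Generating series of PBW operads satisfy algebraic differential equations

## The theorem: an equation of order at most $m^2+1$

Throughout, $\Bbbk$ is a field of characteristic zero, and for an operad $\mathcal P$ over $\Bbbk$ with finite-dimensional components we write
$$E_{\mathcal P}(z)=\sum_{n\ge 1}\frac{\dim\mathcal P(n)}{n!}z^n .$$

**Theorem 1.** *If $\mathcal P$ is a symmetric PBW operad with $m$-dimensional space of binary generators (or any shuffle operad with $m$ binary generators and a quadratic Gröbner basis), then $E_{\mathcal P}$ is differential algebraic. It satisfies a nontrivial autonomous algebraic differential equation over $\mathbb Q$ of order at most $m^2+1$.*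

The first sentence proves a conjecture stated by Anton Khoroshkin and Dmitri Piontkovski in "On generating series of finitely presented operads", arXiv:1202.5170 (2012): the exponential generating series of a symmetric PBW operad with binary generators is differential algebraic.

Let us unpack the words.

**Differential algebraic.** A power series $f(z)$ is *differential algebraic* if there are $k\ge 0$ and a nonzero polynomial $Q(z,y_0,\dots,y_k)$ with rational coefficients such that $Q(z,f,f',\dots,f^{(k)})=0$. The equation has order at most $k$, and it is *autonomous* if $z$ does not occur in $Q$. A stronger property: $f$ is *D-finite* if it satisfies a nonzero *linear* differential equation with polynomial coefficients. For example, $g=e^{e^z-1}$ has $g'/g=e^z$, so $(g'/g)'=g'/g$, that is, $gg''=(g')^2+gg'$. So $g$ is differential algebraic, with an autonomous equation of order 2. We shall see at the end that it is not D-finite.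

**Generators.** A symmetric operad generated by binary operations is given by a finite-dimensional $S_2$-module $V$ and relations. In our situation the relations are quadratic, so $V=\mathcal P(2)$, and $m=\dim V$. Thus a commutative product or a Lie bracket has $m=1$, while one product without symmetry has $m=2$, because $ab$ and $ba$ are two basis elements of $V$. (If $V$ carries a homological grading, $\dim$ means total dimension.)

**PBW.** $\mathcal P$ is a *PBW operad* if its relations are quadratic and form a Gröbner basis for one of the admissible orderings of shuffle monomials of the associated shuffle operad. This notion deserves a section. After it, the theorem becomes a statement about counting trees. The symmetric group actions and the characteristic of $\Bbbk$ play no role in the counting.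

## Shuffle trees, divisibility, normal monomials

A *shuffle operad* is an operad without symmetric group actions: it assigns a vector space $\mathcal P(S)$ to each finite nonempty totally ordered set $S$ (naturally for order-preserving bijections), and has a unit and associative compositions
$$\mathcal P(k)\otimes\mathcal P(S_1)\otimes\dots\otimes\mathcal P(S_k)\to\mathcal P(S),\qquad S=S_1\sqcup\dots\sqcup S_k,\quad \min S_1<\dots<\min S_k .$$
Only decompositions whose blocks are listed by increasing minima are allowed.

**Definition (shuffle tree).** A *shuffle tree* on a finite nonempty totally ordered set $S$ is a planar rooted binary tree with leaves bijectively labelled by $S$, such that at every internal vertex $\min(\text{left subtree})<\min(\text{right subtree})$. Given a finite set $X$, a *shuffle tree monomial* of arity $n$ is a shuffle tree on $\{1,\dots,n\}$ whose internal vertices are coloured by $X$.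

For example, $x(x(x(1,4),x(2,6)),x(3,5))$ is a shuffle tree monomial of arity $6$. The expression $x(x(2,3),1)$ is not one.

With $|X|=m$ there are $3m^2$ monomials with two internal vertices, the *quadratic* ones: for $p,c\in X$ (parent and child)
$$p(c(1,2),3),\qquad p(c(1,3),2),\qquad p(1,c(2,3)).$$

**Divisibility.** Take a connected set of internal vertices of a monomial $M$, contract every subtree hanging off it to a leaf, and label these leaves by the relative order of the subtree minima. The result is a shuffle tree monomial $q$, and we say that $q$ *divides* $M$. For quadratic $q$ the set is one internal edge: a parent $v$ of colour $p$ and a child $u$ of colour $c$. For an internal vertex $w$ let $R(w)$ denote its right subtree. We write $\min R(w)$ for its smallest label.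

* If $u$ is the left child of $v$, three subtrees hang off the edge: the left subtree of $u$, then $R(u)$, then $R(v)$. The first has the smallest minimum by the shuffle conditions at $u$ and $v$. So the pattern is $p(c(1,2),3)$ if $\min R(u)<\min R(v)$, and $p(c(1,3),2)$ if $\min R(u)>\min R(v)$.
* If $u$ is the right child of $v$, the shuffle conditions at $v$ and $u$ force the order of all three minima, and the pattern is always $p(1,c(2,3))$.

In the tree $x(x(x(1,4),x(2,6)),x(3,5))$, let $v_1,v_2,v_3$ be the internal vertices on the path from leaf $1$ to the root. Their right subtrees have minima $4,2,3$. So the edge $v_1v_2$ has pattern $x(x(1,3),2)$ because $4>2$, the edge $v_2v_3$ has pattern $x(x(1,2),3)$ because $2<3$, and the two right edges have pattern $x(1,x(2,3))$.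

**Gröbner bases.** An admissible ordering is a total order on the monomials of each arity that is compatible with composition. We use it only through the following consequence. Let $I$ be an ideal of the free shuffle operad, $f\in I$ with leading monomial $q$, and let $q$ divide $M$. Inserting $f$ for $q$ in $M$ gives an element $f_M\in I$ with leading monomial $M$. A subset $G\subset I$ generating $I$ is a *Gröbner basis* if the leading monomial of every nonzero element of $I$ is divisible by the leading monomial of an element of $G$. A monomial is *normal* (with respect to $G$) if no leading monomial of $G$ divides it.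

We use two facts from Dotsenko–Khoroshkin, *Gröbner bases for operads*, Duke Math. J. 153 (2010).

**(F1)** The forgetful functor sends a symmetric operad $\mathcal P$ to a shuffle operad $\mathcal P^f$ with $\mathcal P^f(n)\cong\mathcal P(n)$ as vector spaces. It sends free operads to free shuffle operads and ideals to ideals. The free shuffle operad on $X$ has the shuffle tree monomials as a basis.

**(F2)** For any set $G$ generating the ideal $I$, the normal monomials span the quotient. They form a basis in every arity if and only if $G$ is a Gröbner basis.

(F2) has a short proof. *Spanning:* in each arity there are finitely many monomials. Let $M$ be the smallest one not in $\operatorname{span}(\text{normal})+I$. It is not normal, so $M-\alpha f_M$ is a combination of smaller monomials for a suitable scalar $\alpha$ and $f_M\in I$. By minimality this combination lies in $\operatorname{span}(\text{normal})+I$, hence so does $M$, a contradiction. *Gröbner implies independent:* a nonzero combination of normal monomials lying in $I$ would have a normal leading monomial, contradicting the definition. *Independent implies Gröbner:* if a nonzero $f\in I$ has a normal leading monomial $M$, rewrite all smaller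 monomials of $f$ modulo $I$ into normal ones. By the spanning argument this produces only monomials smaller than $M$, so we get a nonzero combination of normal monomials in $I$.

One practical consequence: if the number of normal monomials in arity $n$ equals $\dim \mathcal P(n)$ for all $n$, then $G$ is a Gröbner basis, since a spanning set of the right size is a basis.

**Example.** For $\mathrm{Com}$, with one commutative operation $x$, the relations say $x(x(1,2),3)=x(x(1,3),2)=x(1,x(2,3))$. The relation space in arity 3 has dimension 2, and in any order the two larger monomials are leading. For $\mathrm{Lie}$, with an antisymmetric bracket, the Jacobi identity becomes the single relation $[[1,2],3]-[[1,3],2]-[1,[2,3]]=0$, with one leading monomial.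

So Theorem 1 asks: given a set $L$ of forbidden quadratic patterns, how does one count the coloured shuffle trees that avoid $L$?

## One colour, by hand

Take $X=\{x\}$. Let $E$ be the exponential generating series of the trees avoiding $L$. We use two standard rules. Structures are put on finite totally ordered sets, and their number depends only on the size of the set.

* If $F,G$ count two kinds of structures, $FG$ counts pairs of structures on $(S_1,S_2)$, over all ordered decompositions $S=S_1\sqcup S_2$ (empty parts allowed when the series have constant terms).
* $F'$ counts $F$-structures on $\{0\}\sqcup S$, where $0$ is smaller than every element of $S$. In words: *removing the smallest label is differentiation.*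

In any shuffle tree the leftmost leaf carries the smallest label. Follow the path from this leaf to the root, and let $R_1,\dots,R_k$ be the right subtrees met on the way.

*$L=\emptyset$.* The $R_i$ form an arbitrary sequence of trees, so $E'=\sum_{k\ge0}E^k=1/(1-E)$. Hence $(1-E)^2=1-2z$ and $E=1-\sqrt{1-2z}$. The counts start $1,1,3,15$.

*$L=\{x(x(1,3),2)\}$.* Now $\min R_1<\min R_2<\cdots$ is forced. The sequence is determined by the *set* $\{R_1,\dots,R_k\}$, so $E'=e^{E}$ and $E=-\log(1-z)$, with counts $(n-1)!$. Check in arity 4: with smallest leaf $1$, the sets of trees on $\{2,3,4\}$ number $1$ (three single leaves), $3$ (a pair and a single leaf), and $2$ (one tree on three leaves), in total $6=3!$.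

*$L=\{x(1,x(2,3))\}$.* All right subtrees are single leaves, in any order: again $(n-1)!$ trees.

*$L=\{x(x(1,3),2),\,x(1,x(2,3))\}$.* All right subtrees are leaves in increasing order: one tree in each arity, $E=e^z-1$.

With one colour, the sequence $R_1,\dots,R_k$ is either free, or sorted, or of length at most one. With several colours, whether an increase or a decrease of the minima is allowed depends on the colours of the two vertices, and none of these shortcuts is available.

## Local rules, and the theorem that does the work

It costs nothing to count slightly more general trees, and we shall use the generality later.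

**Definition (local rule).** A *local rule* is $\mathcal L=(C,\iota,\lambda,\rho,A,D)$ with $C$ a finite set, $\iota,\lambda\in\{0,1\}^C$ and $\rho,A,D\in\{0,1\}^{C\times C}$. A shuffle tree with internal vertices coloured by $C$, where $c(v)$ is the colour of $v$, is *$\mathcal L$-admissible* if for every internal vertex $v$:

1. if the left child is a leaf, then $\iota_{c(v)}=1$;
2. if the right child is a leaf, then $\lambda_{c(v)}=1$;
3. if the right child $u$ is internal, then $\rho_{c(v)c(u)}=1$;
4. if the left child $u$ is internal, then $A_{c(u)c(v)}=1$ when $\min R(u)<\min R(v)$, and $D_{c(u)c(v)}=1$ when $\min R(u)>\min R(v)$.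

The one-leaf tree is admissible. Let $E_{\mathcal L}(z)=\sum_{n\ge1}t_nz^n/n!$, where $t_n$ is the number of admissible trees on $\{1,\dots,n\}$.

The letters stand for *ascent* and *descent* of the minima as we climb towards the root. Note the index order: $\rho$ is indexed (parent, child), while $A$ and $D$ are indexed (child, parent), because we shall read left edges upwards. We treat $\iota$ as a row vector.

**Theorem 2.** *Let $W=(W_{ab})_{a,b\in C}$ be the unique solution in power series of*
$$W'=(I+WD)\operatorname{diag}(\nu)(I+AW),\quad W(0)=0,\qquad \nu_c=\lambda_c+\sum_d\rho_{cd}\sum_a\iota_aW_{ad}.\tag{1}$$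
*Then $E_{\mathcal L}'=1+\sum_{a,b}\iota_aW_{ab}$. Consequently $E_{\mathcal L}$ is differential algebraic. More precisely, let $r$ be the dimension of the span of $\iota$ and the rows of $A$, and put $M=r|C|\le|C|^2$. Then there is a nonzero polynomial $Q$ over $\mathbb Q$ with $Q(E_{\mathcal L}',E_{\mathcal L}'',\dots,E_{\mathcal L}^{(M+1)})=0$.*

**Theorem 2 implies Theorem 1.** By (F1) we may work in the shuffle operad. Let $X$ be the basis of the generators used for the Gröbner basis, and $L$ the set of leading monomials of the quadratic Gröbner basis; all of them are quadratic. Take $C=X$, $\iota=\lambda=(1,\dots,1)$, and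
$$A_{cp}=1\iff p(c(1,2),3)\notin L,\qquad D_{cp}=1\iff p(c(1,3),2)\notin L,\qquad \rho_{pc}=1\iff p(1,c(2,3))\notin L.$$
Conditions 1 and 2 are empty. By the two bullets on divisibility, conditions 3 and 4 say exactly that no internal edge has its pattern in $L$. So the admissible trees are the normal monomials, and by (F2) their number in arity $n$ is $\dim\mathcal P(n)$. Thus $E_{\mathcal P}=E_{\mathcal L}$, and Theorem 2 with $|C|=m$ gives an autonomous equation over $\mathbb Q$ of order at most $M+1\le m^2+1$. $\square$

It remains to prove Theorem 2.

## Cutting at the root, and what a left subtree hides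

Let $T_b$ be the exponential generating series of admissible trees with at least two leaves and root colour $b$, so that $E_{\mathcal L}=z+\sum_bT_b$. The standard move is to split a tree at its root into left and right subtrees. The admissible trees permitted as right subtree of a vertex of colour $c$ are counted by
$$N_c=\lambda_cz+\sum_d\rho_{cd}T_d .$$

*When $A=D$ this works.* Then the order of the minima is irrelevant. The smallest label lies in the left subtree, so
$$T_b'=\Big(\iota_b+\sum_aA_{ab}T_a'\Big)N_b .$$
With the row vector $\tau=(T_b')_b$ and $N=\operatorname{diag}(N_c)$ this reads $\tau(I-AN)=\iota N$. Since $N(0)=0$, the matrix $I-AN$ is invertible, so each $T_b'$ is a rational function of the $T_a$ and $z$. The field $\mathbb Q(z,(T_b)_{b\in C})$ is closed under $d/dz$ and has finite transcendence degree, so $E_{\mathcal L}$ is differential algebraic.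

*When $A\ne D$ it stops at condition 4 for the root.* Let $v$ be the root and $u$ its left child. We must compare $\min R(v)$ with $\min R(u)$, and $R(u)$ lies inside the left subtree. The series $T_a$ records only the size and root colour of the left subtree, and this is not enough. Take the two one-coloured left subtrees of arity 3
$$x(x(1,2),3)\quad\text{and}\quad x(x(1,3),2),$$
and make each the left subtree of a new root $v$ whose right subtree is a single leaf $r$, with all four labels being $\{1,2,3,4\}$, so $r\in\{2,3,4\}$. In the first tree $R(u)$ carries the largest of the three labels, so $R(u)=\{4\},\{4\},\{3\}$ for $r=2,3,4$, and the new edge is an ascent only for $r=4$. In the second tree $R(u)$ carries the middle one of the three labels, so $R(u)=\{3\},\{2\},\{2\}$ for $r=2,3,4$, and the new edge is an ascent for $r=3$ and $r=4$. The two subtrees have equal size and equal root colour, but they extend by an ascent in $1$ and $2$ ways respectively. So one must also know the rank of $\min R(u)$ among the labels of the left subtree. This is a number that grows with the tree, and no finite system in the $T_a$ alone comes out of this cut.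

## Unrolling the left spine and cutting at its smallest minimum

Two moves get past this point. First, do not peel off one vertex at a time: unroll the whole path from the leftmost leaf to the root into a sequence of (colour, right subtree) pairs. The comparisons of minima are then comparisons between *neighbours in a sequence*. Second, cut this sequence not at its end but at the entry with the *smallest minimum*. The step into this entry is a descent and the step out of it is an ascent, whatever the other minima are. So on the two sides of the cut nothing about minima needs to be remembered, only the colours of the neighbouring entries. Moreover, the smallest label of the whole set sits in that entry, so the cut is a differentiation.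

For $x(x(x(1,4),x(2,6)),x(3,5))$ the right subtrees along the path are $4$, $x(2,6)$, $x(3,5)$, with minima $4,2,3$. The smallest minimum is $2$, in the middle entry. It cuts the sequence into the entry $4$ before it (descent $4>2$) and the entry $x(3,5)$ after it (ascent $2<3$).

**Definition (spine series).** For $a,b\in C$, $W_{ab}$ is the exponential generating series of the following structures on a set $S\ne\emptyset$: sequences $\big((c_1,R_1),\dots,(c_k,R_k)\big)$ with $k\ge1$, $c_1=a$, $c_k=b$, where $S=S_1\sqcup\dots\sqcup S_k$ with all $S_i\ne\emptyset$, each $R_i$ is an admissible tree on $S_i$ permitted as right subtree for $c_i$, and, with $\mu_i=\min S_i$, for $1\le i<k$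
$$A_{c_ic_{i+1}}=1\ \text{ if }\mu_i<\mu_{i+1},\qquad D_{c_ic_{i+1}}=1\ \text{ if }\mu_i>\mu_{i+1}.\tag{2}$$

All these numbers depend only on $|S|$, by order-preserving relabelling. Since $S\neq\emptyset$, $W(0)=0$. We show that these series solve (1).

**Step 1. Trees are spine sequences: $T_b'=\sum_a\iota_aW_{ab}$.** The purpose is to express the unknown trees through $W$.

Take a shuffle tree on $S$ with $|S|\ge2$. Let $v_1,\dots,v_k$, $k\ge1$, be the internal vertices on the path from the leftmost leaf to the root $v_k$; let $c_i$ be the colour of $v_i$ and $R_i=R(v_i)$. The shuffle condition at each $v_i$ says that the subtree containing the leftmost leaf has a smaller minimum than $R_i$. Climbing the path, we see that the leftmost leaf carries $\min S$. So the $R_i$ are shuffle trees on the blocks of an ordered decomposition of $S\setminus\{\min S\}$ into nonempty sets.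

Conversely, start with any $k\ge1$, colours $c_1,\dots,c_k$, an ordered decomposition of $S\setminus\{\min S\}$ into nonempty sets $S_1,\dots,S_k$, and coloured shuffle trees $R_i$ on $S_i$. Build the spine with leftmost leaf $\min S$ and right subtrees $R_i$. At $v_i$ the left subtree contains $\min S$, so the shuffle condition holds there, and inside $R_i$ it holds by assumption. The two constructions are mutually inverse.

Now compare admissibility. Condition 1 at $v_1$, whose left child is the leftmost leaf, is $\iota_{c_1}=1$. Conditions 2 and 3 at $v_i$ say that $R_i$ is permitted for $c_i$. Condition 4 at $v_{i+1}$, whose left child is $v_i$, is (2), because $\min R(v_i)=\mu_i$. The conditions at the remaining vertices say that each $R_i$ is admissible, since every condition involves only a vertex, its children and the relative order of labels below it. So the tree is admissible if and only if $\iota_{c_1}=1$ and the sequence is counted by $W_{c_1c_k}$. Its root colour is $c_k$. Removal of $\min S$ is differentiation, so $T_b'=\sum_a\iota_aW_{ab}$.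

**Step 2. The cut: $W'=(I+WD)\operatorname{diag}(N_c')(I+AW)$.** The purpose is to close the system.

Take a sequence counted by $W_{ab}$ on $S$, and let $j$ be the index with $\min S\in S_j$. Then $\mu_j$ is the smallest of the $\mu_i$, so
$$\mu_{j-1}>\mu_j\ (\text{if }j>1),\qquad \mu_j<\mu_{j+1}\ (\text{if }j<k).$$
Hence (2) at $i=j-1$ is the condition $D_{c_{j-1}c_j}=1$, and (2) at $i=j$ is the condition $A_{c_jc_{j+1}}=1$. All other instances of (2) involve only entries before $j$ or only entries after $j$. So a sequence is valid if and only if

* the (possibly empty) sequence of entries before $j$ is valid and, if it is nonempty, $D_{c_{j-1}c_j}=1$;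
* $R_j$ is admissible and permitted for $c_j$;
* the (possibly empty) sequence of entries after $j$ is valid and, if it is nonempty, $A_{c_jc_{j+1}}=1$.

Conversely, any such three pieces on disjoint sets, with $\min S$ in the middle block, can be put together to a valid sequence. Remove $\min S$. The set $S\setminus\{\min S\}$ is split into three arbitrary, possibly empty, parts carrying the left sequence, the middle tree with its minimal leaf removed, and the right sequence. Fix the middle colour $c=c_j$ and read off the three series:

* left: either empty, which requires $a=c$, or a nonempty sequence from $a$ to some colour $c'$ with $D_{c'c}=1$; together $(I+WD)_{ac}$;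
* middle: $N_c'$;
* right: either empty, which requires $b=c$, or a nonempty sequence from some $c''$ with $A_{cc''}=1$ to $b$; together $(I+AW)_{cb}$.

Summing over $c$,
$$W_{ab}'=\sum_c(I+WD)_{ac}\,N_c'\,(I+AW)_{cb}.$$

**Step 3. Closing the loop.** The purpose is to recognise (1). Differentiate $N_c=\lambda_cz+\sum_d\rho_{cd}T_d$ and use Step 1:
$$N_c'=\lambda_c+\sum_d\rho_{cd}\sum_a\iota_aW_{ad}=\nu_c .$$
So $W$ solves (1). The solution is unique: the coefficient of $z^{n+1}$ in $W$ is $\frac1{n+1}$ times the coefficient of $z^n$ on the right-hand side, which involves only coefficients of $W$ up to degree $n$. Finally $E_{\mathcal L}=z+\sum_bT_b$ gives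
$$E_{\mathcal L}'=1+\sum_{a,b}\iota_aW_{ab}.$$

Two sanity checks. If $A=D$, spine sequences are unconstrained apart from their colours, so $W=N+NAN+\cdots=N(I-AN)^{-1}$. Then $I+AW=(I-AN)^{-1}$, and differentiating directly gives $W'=N'(I-AN)^{-1}+N(I-AN)^{-1}AN'(I-AN)^{-1}=(I+WA)N'(I+AW)$, in agreement with Step 2. Next, in the operad case $\iota=\lambda=(1,\dots,1)$, (1) gives $W'(0)=I$ and $W''(0)=D+A+\operatorname{diag}(\rho\mathbf 1)$ with $\mathbf 1$ the all-ones column. So $\dim\mathcal P(3)=E'''(0)$ is the number of entries $1$ in $A$, $D$ and $\rho$, as it must be.

## From a system to one equation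

A polynomial differential system with finitely many unknowns forces each series in the ring that the unknowns generate to satisfy its own equation. The reason is a count of transcendence degree: in a field of transcendence degree at most $M$ over $\mathbb Q$, any $M+1$ elements are algebraically dependent over $\mathbb Q$.

**Step 4. Fewer unknowns.** The purpose is to get the bound $M=r|C|$ instead of $|C|^2$. Equation (1) uses $W$ on the right only through $WD$, $AW$ and $\iota W$. If we multiply (1) from the left by a matrix $B$, only $BW$ occurs in place of the first $W$. So choose an $r\times|C|$ rational matrix $B$ whose rows form a basis of the span of $\iota$ and the rows of $A$. Write $A=A'B$ and $\iota=\beta B$ with $A'$ and the row vector $\beta$ rational, and put $Y=BW$, which has $M=r|C|$ entries. Then $AW=A'Y$, $\iota W=\beta Y$, and multiplying (1) by $B$ on the left gives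
$$Y'=(B+YD)\operatorname{diag}(\nu)(I+A'Y),\qquad \nu_c=\lambda_c+\sum_d\rho_{cd}(\beta Y)_d,\qquad E_{\mathcal L}'=1+\sum_b(\beta Y)_b .$$

**Step 5. Algebraic dependence.** The purpose is to produce $Q$. The ring $\mathbb Q[Y_{ib}]\subset\mathbb Q[[z]]$ is generated by $M$ elements. The derivatives of its generators are polynomials in the generators, so it is closed under $d/dz$. It contains $E_{\mathcal L}'$, hence also the $M+1$ series $E_{\mathcal L}',E_{\mathcal L}'',\dots,E_{\mathcal L}^{(M+1)}$. They lie in the field $\mathbb Q(Y_{ib})$, of transcendence degree at most $M$ over $\mathbb Q$. So there is a nonzero polynomial $Q$ over $\mathbb Q$ with $Q(E_{\mathcal L}',\dots,E_{\mathcal L}^{(M+1)})=0$. Since $r\le|C|$, we have $M\le|C|^2$. This proves Theorem 2, and with it Theorem 1. $\blacksquare$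

## One generator: four series

**Proposition 3.** *If $m=1$ and $\mathcal P$ is PBW, then $E_{\mathcal P}$ is one of*
$$z+\tfrac{z^2}2,\qquad e^z-1,\qquad -\log(1-z),\qquad 1-\sqrt{1-2z},$$
*according to $\dim\mathcal P(3)=0,1,2,3$. All four occur for symmetric PBW operads, and all four series are D-finite.*

*Proof.* With $|C|=1$ and $\iota=\lambda=1$, system (1) is $w'=(1+Dw)(1+\rho w)(1+Aw)$ with $D,\rho,A\in\{0,1\}$, and $E'=1+w$. So $w'=(1+w)^k$, $w(0)=0$, with $k=D+\rho+A=\dim\mathcal P(3)$. Solving, $E'=1+z,\ e^z,\ (1-z)^{-1},\ (1-2z)^{-1/2}$ for $k=0,1,2,3$. Integration with $E(0)=0$ gives the list. (This explains why different sets $L$ of the same size gave the same counts by hand: only $k$ matters. The equation found is $E''=(E')^k$, of order $2=m^2+1$.) The four series are visibly D-finite.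

Realisations, each PBW by the dimension criterion after (F2):

* $k=0$: one commutative operation with all compositions zero. Only arities 1 and 2 survive, in agreement with $z+z^2/2$.
* $k=1$: $\mathrm{Com}$. For any admissible order exactly two of the three quadratic monomials are leading, so by the computation above there is one normal monomial in each arity, and $\dim\mathrm{Com}(n)=1$.
* $k=2$: $\mathrm{Lie}$. There is one relation, so there are $(n-1)!$ normal monomials, and $\dim\mathrm{Lie}(n)=(n-1)!$.
* $k=3$: the free operad on one commutative operation, with no relations. $\square$

## Forbidding whole shapes as well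

Local rules allow an arbitrary finite set of colours, and this buys more than quadratic Gröbner bases. Call a *shape* an $X$-coloured planar binary tree with at least one internal vertex. Its *full shape class* is the set of all shuffle monomials with that underlying coloured planar tree.

**Theorem 4.** *Let $\mathcal P$ be a symmetric or shuffle operad with finitely many binary generators $X$. Suppose it has a Gröbner basis whose set of leading monomials is $L_2\cup L_{sh}$, where $L_2$ consists of quadratic monomials and $L_{sh}$ is a finite union of full shape classes. Then $E_{\mathcal P}$ is differential algebraic.*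

**Example.** Let $X=\{x\}$, $L_2=\{x(x(1,3),2)\}$, and let $L_{sh}$ be the class of the left comb with three internal vertices. Take the shuffle operad in which exactly these monomials are set to zero. The ideal generated by monomials is spanned by the monomials they divide, so they form a Gröbner basis. A normal tree has at most two internal vertices on each maximal left path, and along it the minima of the right subtrees increase. So a normal tree is its smallest leaf together with a set of at most two normal trees:
$$E'=1+E+\tfrac12E^2,\qquad E=\sec z+\tan z-1 .$$
Indeed with $s=\sec z+\tan z$ one has $s(0)=1$, $s'=\sec z\tan z+\sec^2z$, and $1+(s-1)+\frac12(s-1)^2=\frac12(s^2+1)=\frac12(2\sec^2z+2\sec z\tan z)=s'$.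

*Proof of Theorem 4.* The plan is to let the colour of a vertex remember the top of the subtree at that vertex, to a fixed depth. Let $d\ge1$ bound the heights of the shapes in $L_{sh}$, where the height is the maximal number of internal vertices on a path from the root to a leaf.

**Step 1. Truncations.** For coloured planar binary trees put $\mathrm{tr}_k(\text{leaf})=\bullet$ for all $k\ge 0$, $\mathrm{tr}_0(T)=*$ for $T$ not a leaf, and $\mathrm{tr}_k(x(T_1,T_2))=x(\mathrm{tr}_{k-1}T_1,\mathrm{tr}_{k-1}T_2)$ for $k\ge1$. For instance, the left comb $T$ with three internal vertices has $\mathrm{tr}_1(T)=x(*,\bullet)$ and $\mathrm{tr}_2(T)=x(x(*,\bullet),\bullet)$. Clearly $\mathrm{tr}_{d-1}(T)$ is determined by $t=\mathrm{tr}_d(T)$, and we write it $\mathrm{tr}_{d-1}(t)$. Since $\mathrm{tr}_d(T)$ records the first $d$ levels of internal vertices with their colours, it also determines whether a given shape of height at most $d$ occurs at the root of $T$.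

**Step 2. The local rule.** Let $C$ be the finite set of all $\mathrm{tr}_d(T)$, with $T$ not a leaf, having no shape of $L_{sh}$ at the root. For $s=x(l,r)$ and $t=y(\cdot,\cdot)$ in $C$ set

* $\iota_s=1$ iff $l=\bullet$, and $\lambda_s=1$ iff $r=\bullet$;
* $\rho_{st}=1$ iff $r=\mathrm{tr}_{d-1}(t)$ and $x(1,y(2,3))\notin L_2$;
* $A_{ts}=1$ iff $l=\mathrm{tr}_{d-1}(t)$ and $x(y(1,2),3)\notin L_2$;
* $D_{ts}=1$ iff $l=\mathrm{tr}_{d-1}(t)$ and $x(y(1,3),2)\notin L_2$.

**Step 3. Admissible trees are normal monomials.** Take an admissible tree; call the element of $C$ at a vertex its *state*, and colour the vertex by the root colour in $X$ of its state. Claim: the state of $v$ is $\mathrm{tr}_d$ of the $X$-coloured subtree $x(T_1,T_2)$ at $v$. Let the state be $x(l,r)$ and use induction on the size of the subtree. If the left child is a leaf, $\iota=1$ gives $l=\bullet=\mathrm{tr}_{d-1}(T_1)$. If it is internal with state $t$, then condition 4 gives $l=\mathrm{tr}_{d-1}(t)$ in both cases, and $t=\mathrm{tr}_d(T_1)$ by induction, so $l=\mathrm{tr}_{d-1}(T_1)$. The right side is the same, with $\lambda$ and $\rho$. So the state is $x(\mathrm{tr}_{d-1}T_1,\mathrm{tr}_{d-1}T_2)=\mathrm{tr}_d(x(T_1,T_2))$. Hence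 no shape of $L_{sh}$ occurs at any vertex, and no edge has its pattern in $L_2$. A monomial is divisible by a member of a full shape class if and only if the shape occurs at some vertex, because all labellings of the shape belong to the class. So the underlying monomial is normal.

Conversely, decorate a normal monomial by $v\mapsto\mathrm{tr}_d(\text{subtree at }v)$. The decorations lie in $C$, because no shape of $L_{sh}$ occurs, and conditions 1–4 hold by construction and because $L_2$ is avoided. By the claim the two constructions are mutually inverse. So $E_{\mathcal P}=E_{\mathcal L}$ by (F1) and (F2), and Theorem 2 applies. $\square$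

## Iterated exponentials: the order must grow, and D-finiteness fails

Let $f_0=z$ and $f_j=e^{f_{j-1}}-1$. Let $\mathcal C_m$ be the symmetric operad generated by commutative associative operations $x_1,\dots,x_m$ with relations $x_i(x_j(a,b),c)=0$ for all $i<j$.

**Theorem 5.** *(i) $\mathcal C_m$ is PBW for every admissible order, and $E_{\mathcal C_m}=f_m$. (ii) The minimal order of an algebraic differential equation over $\mathbb Q(z)$ satisfied by $f_m$ is exactly $m$. (iii) $f_2=e^{e^z-1}-1$ is not D-finite.*

Hence for $m$ binary generators the worst-case order of the differential equation lies between $m$ and $m^2+1$. By Proposition 3, $m=2$ is the smallest number of generators for which D-finiteness can fail.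

### Counting in $\mathcal C_m$: proof of (i)

**Step 1. The upper bound on dimensions.** For each $i$ the relations say that $x_i(x_i(1,2),3)$, $x_i(x_i(1,3),2)$ and $x_i(1,x_i(2,3))$ are equal. For any order, two of them are leading and exactly one is normal. For $i<j$ all three monomials with parent $x_i$ and child $x_j$ are relations. Let $b_m(n)$ be the number of monomials of arity $n$ avoiding all these leading monomials. By (F2), $b_m(n)\ge\dim\mathcal C_m(n)$.

In such a monomial the colour indices weakly decrease from parent to child. So the vertices coloured $x_m$, if any, form a top subtree containing the root. The subtrees hanging off it are monomials of the same type in $x_1,\dots,x_{m-1}$. Contract each of them to a leaf labelled by its minimum. Patterns on the edges of the top subtree depend only on these minima, and edges from $x_m$ to lower colours are unrestricted. So a monomial on $S$ is the same as a set partition of $S$, on each block a monomial of the same type in $x_1,\dots,x_{m-1}$, and a normal $x_m$-monomial on the set of blocks ordered by minima (a single block corresponds to the absence of $x_m$). By the case $k=1$ of Proposition 3 there is exactly one normal $x_m$-monomial in each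 arity. Hence
$$\sum_nb_m(n)\frac{z^n}{n!}=\exp\Big(\sum_nb_{m-1}(n)\frac{z^n}{n!}\Big)-1,\qquad b_0(n)=\delta_{n,1},$$
so $\sum_nb_m(n)z^n/n!=f_m$.

**Step 2. The lower bound, from an explicit algebra.** Let $U$ have basis $u_1,\dots,u_n$. Put $F_0=U$ and
$$F_j=\bigoplus_{k\ge1}S^k(F_{j-1})=F_{j-1}\oplus S^{\ge2}(F_{j-1}),$$
the free commutative associative algebra without unit on $F_{j-1}$. Then $F_m=F_j\oplus Z_j$ with $Z_j=\bigoplus_{i>j}S^{\ge2}(F_{i-1})$. Let $x_j$ act on $F_m$ as the product of $F_j$ on $F_j$, and as $0$ if an argument is in $Z_j$. This is the direct sum of a commutative associative algebra and an algebra with zero product, so $x_j$ is commutative and associative. If $i<j$, then $x_j(a,b)\in S^{\ge2}(F_{j-1})\subset Z_i$, so $x_i(x_j(a,b),c)=0$. Thus $F_m$ is a $\mathcal C_m$-algebra. It is generated by $U$, since $F_j$ is generated by $F_{j-1}$ under $x_j$. So the free $\mathcal C_m$-algebra on $U$ maps onto $F_m$. All operations respect the multigrading by degrees in $u_1,\dots,u_n$, so the part multilinear in $u_1,\dots,u_n$ maps onto the corresponding part of $F_m$. In the free algebra this part is isomorphic to $\mathcal C_m(n)$.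

In $F_m$ we count it with a multihomogeneous basis. A multilinear basis element of $F_j$ is an unordered product of basis elements of $F_{j-1}$, multilinear on the blocks of a set partition of the variables. So if $\varphi_j$ is the exponential generating series of the multilinear dimensions of $F_j$, then $\varphi_j=e^{\varphi_{j-1}}-1$ and $\varphi_0=z$, that is, $\varphi_m=f_m$. Hence $\dim\mathcal C_m(n)\ge n![z^n]f_m=b_m(n)$.

Together with Step 1, $\dim\mathcal C_m(n)=b_m(n)$ for all $n$. By (F2) the relations form a Gröbner basis, for every admissible order. This proves (i).

**System (1) for $m=2$.** As a check of Theorem 2 with real matrices, take the local rule for two colours in which $x_i(1,x_i(2,3))$ is the normal monomial for $i=1,2$. Then $A_{12}=D_{12}=1$ (child 1, parent 2), $\rho_{11}=\rho_{22}=\rho_{21}=1$, and all other entries of $A,D,\rho$ are $0$. So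
$$W'=\begin{pmatrix}1&W_{11}\\0&1+W_{21}\end{pmatrix}\begin{pmatrix}\nu_1&0\\0&\nu_2\end{pmatrix}\begin{pmatrix}1+W_{21}&W_{22}\\0&1\end{pmatrix},$$
with $\nu_1=1+W_{11}+W_{21}$ and $\nu_2=1+W_{11}+W_{21}+W_{12}+W_{22}=E'$. The lower left entry gives $W_{21}'=0$, so $W_{21}=0$. Then $W_{11}'=1+W_{11}$, so $W_{11}=e^z-1$; further $W_{22}'=\nu_2=E'$, so $W_{22}=E$; and $W_{12}'=\nu_1W_{22}+\nu_2W_{11}=e^zE+(e^z-1)E'$. Adding up, $E''=W_{11}'+W_{12}'+W_{22}'=e^z(1+E)+e^zE'$. This is $E''=(e^z(1+E))'$, so $E'=e^z(1+E)$ (both sides are $1$ at $z=0$), and $E=e^{e^z-1}-1=f_2$.

### Growth of iterated exponentials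

Put $g_j=f_j+1=e^{f_{j-1}}$ for $j\ge1$, $h_0=1$ and $h_j=f_j'$. Since $f_j'=g_jf_{j-1}'$, we have $h_j=g_1\cdots g_j$, and
$$\frac{g_j'}{g_j}=h_{j-1},\qquad\frac{h_j'}{h_j}=h_0+\dots+h_{j-1}.$$
All these functions are entire, and we consider them for real $x\to+\infty$. An algebraic relation between meromorphic functions on $\mathbb C$ holds as power or Laurent series at $0$ if and only if it holds for large real $x$, so nothing is lost.

For eventually positive $u,v\to\infty$ write $u\gg v$ if $u/v^N\to\infty$ for all $N$. This relation is transitive and unchanged if $u$ or $v$ is replaced by an asymptotically equivalent function. Since $g_{j+1}=e^{g_j-1}$ and $g_j\to\infty$, we have $g_m\gg\dots\gg g_1=e^x\gg x$. From $e^t-1\ge t$ we get $1\le g_1\le\dots\le g_j$ for $x\ge0$, so $h_j\le g_j^{\,j}$. Hence for $j\ge1$ also $g_{j+1}\gg h_j$, and $h_{j+1}=g_{j+1}h_j\gg h_j$.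

**(G)** *If $u_k\gg u_{k-1}\gg\dots\gg u_0$, then the $u_i$ are algebraically independent over $\mathbb R$.* Consider two distinct monomials in the $u_i$, the first one lexicographically greater with $u_k$ most significant. Their quotient is $u_i^{e}\prod_{j<i}u_j^{e_j}$ with $e\ge1$ and integers $e_j$. If $i=0$, it is $u_0^e\to\infty$. If $i\ge1$, the product is eventually at least $u_{i-1}^{-N}$ for some $N$, and $u_i^e/u_{i-1}^N\to\infty$. So in a nonzero polynomial expression the lexicographically greatest monomial dominates all others, and the expression is asymptotic to that nonzero term. In particular it is not zero.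

**The field $H$.** Let $H=\mathbb R(x,g_1,\dots,g_m)$, viewed as functions near $+\infty$. By the domination argument every nonzero polynomial in $x,g_1,\dots,g_m$ is eventually nonvanishing, so $H$ is a field of functions and its nonzero elements are eventually nonvanishing. Since $g_j'=g_jh_{j-1}$, $H$ is closed under derivation. (Such a field is called a Hardy field.) For $u\in H$ the derivative $u'$ is zero or eventually of constant sign, so $u$ is eventually monotone and has a limit in $[-\infty,\infty]$.

**(H)** *If $u,v\in H$, $v\to+\infty$ and $u\sim v$, then $u'/u\sim v'/v$.* Asymptotics cannot be differentiated in general, and this is where the Hardy field helps. Put $a=u/v\to1$ and $b=\log v\to\infty$. Then $a'\in H$, and $b'=v'/v\in H\setminus\{0\}$ since $v$ is not constant. So $a'/b'\in H$ has a limit $\ell\in[-\infty,\infty]$. By l'Hôpital's rule (the denominator $b$ tends to $\infty$ and $b'$ is eventually nonvanishing), $\ell=\lim a/b=0$. Hence $u'/u=b'+a'/a=b'(1+o(1))$.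

### The minimal order is $m$: proof of (ii)

For $m=0$, $f_0=z$ satisfies $y_0-z=0$, of order $0$. Let $m\ge1$, write $f=f_m$, and let $K$ be the differential field generated by $f$ over $\mathbb Q(z)$.

**Step 1. $\operatorname{trdeg}_{\mathbb Q(z)}K\ge m$.** The plan is to extract $m$ elements of widely separated growth by repeated logarithmic derivatives. $K$ contains $\ell_0=g_m$ and, if $m\ge2$, $\ell_1=\ell_0'/\ell_0=h_{m-1}$ and $\ell_{i+1}=\ell_i'/\ell_i$ for $1\le i\le m-2$. All of them lie in $H$. Claim: $\ell_i\sim h_{m-i}$ for $1\le i\le m-1$. For $i=1$ this is an equality. If it holds for some $i\le m-2$, then $h_{m-i}\to\infty$, and by (H)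
$$\ell_{i+1}\sim\frac{h_{m-i}'}{h_{m-i}}=h_0+\dots+h_{m-i-1}\sim h_{m-i-1},$$
the last step because $m-i-1\ge1$ and the last summand dominates. (So no $\ell_i$ with $i\le m-2$ has zero logarithmic derivative, and all the $\ell_i$ are defined and nonzero.) Since $g_m\gg h_{m-1}\gg\dots\gg h_1=e^x\gg x$, we get $\ell_0\gg\ell_1\gg\dots\gg\ell_{m-1}\gg x$. For $m=1$ the chain is $g_1\gg x$. By (G) these $m+1$ functions are algebraically independent over $\mathbb R$, hence over $\mathbb Q$. So $\ell_0,\dots,\ell_{m-1}\in K$ are algebraically independent over $\mathbb Q(z)$.

**Step 2. An equation of order $k$ bounds the transcendence degree by $k$.** Suppose $f$ satisfies an equation of order at most $k$ over $\mathbb Q(z)$, with $k$ minimal. By minimality $f,\dots,f^{(k-1)}$ are algebraically independent over $\mathbb Q(z)$, so the equation really involves $f^{(k)}$, and $f^{(k)}$ is algebraic over $F_-=\mathbb Q(z,f,\dots,f^{(k-1)})$. Let $P(y)$ be its minimal polynomial over $F_-$ and $P^\delta$ the polynomial obtained by differentiating the coefficients of $P$; the coefficients of $P^\delta$ lie in $F=\mathbb Q(z,f,\dots,f^{(k)})$. Differentiating $P(f^{(k)})=0$ gives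
$$P^\delta(f^{(k)})+\frac{\partial P}{\partial y}(f^{(k)})\,f^{(k+1)}=0 .$$
In characteristic zero $\frac{\partial P}{\partial y}(f^{(k)})\ne0$, so $f^{(k+1)}\in F$. Thus $F$ is closed under derivation, $K=F$, and $\operatorname{trdeg}_{\mathbb Q(z)}K\le k$. With Step 1, $k\ge m$.

**Step 3. Order $m$ suffices.** The field $\mathbb Q(g_1,\dots,g_m)$ is closed under derivation, because $g_j'=g_jg_1\cdots g_{j-1}$, and it contains $f_m=g_m-1$. So the $m+1$ functions $f_m,f_m',\dots,f_m^{(m)}$ lie in a field of transcendence degree at most $m$ over $\mathbb Q$ and are algebraically dependent over $\mathbb Q$. The minimal order is exactly $m$. $\square$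

### The series $e^{e^z-1}-1$ is not D-finite: proof of (iii)

For $k\ge1$ we have $f_2^{(k)}=g_2\,p_k(g_1)$ with polynomials $p_1(t)=t$ and $p_{k+1}=t\,p_k'+t\,p_k$. Indeed $f_2'=g_1g_2$, and $g_1'=g_1$, $g_2'=g_1g_2$ give the recursion. So $p_k$ is monic of degree $k$. Suppose $\sum_{k=0}^sq_k(z)f_2^{(k)}=0$ with $q_k\in\mathbb C[z]$. By (G), $z,g_1,g_2$ are algebraically independent over $\mathbb R$. They are independent over $\mathbb C$ as well: on the real axis the real and imaginary parts of a complex relation are real relations. Now in
$$q_0\cdot(g_2-1)+g_2\sum_{k=1}^sq_k\,p_k(g_1)=0$$
the part free of $g_2$ is $-q_0$, so $q_0=0$. Then $\sum_{k=1}^sq_k\,p_k(g_1)=0$. Since $p_k$ has degree exactly $k$, comparing the coefficients of $g_1^s,g_1^{s-1},\dots,g_1$ in turn gives $q_s=q_{s-1}=\dots=q_1=0$. So the only linear relation is the trivial one, and $f_2$ is not D-finite. $\blacksquare$
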